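\title{The critical moment of the partition function of directed polymers in weak disorder}

\begin{abstract}
Consider the directed polymer in a random environment on $\mathbb Z^d$, $d\ge 3$, in the weak disorder phase, and let $p^*$ be the exponent at which the moments of the normalized partition function $W_n$ cease to be bounded. We prove that $\mathbb E[W_n^{p^*}]=n^{\kappa+o(1)}$ with $\kappa=\min\big(1,\frac d2(p^*-1)-1\big)$, as conjectured by Junk and Lacoin. In most cases our two-sided bounds match up to constants. The proof compares $\mathbb E[W_n^{p^*}]$ with the $p^*$-th moments of the point-to-point partition functions, which behave like a renewal function with inter-arrival weights $t^{-\frac d2(p^*-1)}$. The lower bound comes from a renewal inequality, and the upper bound from a squaring inequality for moments coarse-grained on the diffusive scale.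
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the critical moment}

Let $d\ge3$ and let $(\omega_{i,x})_{i\ge1,\,x\in\mathbb Z^d}$ be i.i.d.\ non-degenerate real random variables, with law $\mathbb P$ and expectation $\mathbb E$, such that $\lambda(\beta):=\log\mathbb E[e^{\beta\omega_{1,0}}]<\infty$ for all $\beta\ge0$. Let $X=(X_i)_{i\ge0}$ be simple random walk on $\mathbb Z^d$, independent of $\omega$. We write $\mathbf P_x,\mathbf E_x$ for its law and expectation when $X_0=x$, and $\mathbf P=\mathbf P_0$, $\mathbf E=\mathbf E_0$. For $\beta>0$ the partition function of the directed polymer is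
\[
W_n^\beta:=\mathbf E\Big[\exp\Big(\sum_{i=1}^n\big(\beta\omega_{i,X_i}-\lambda(\beta)\big)\Big)\Big].
\]
Each path of length $n$ receives a random weight of mean one, and $W_n^\beta$ is the average weight. The sequence $(W_n^\beta)$ is a positive martingale of mean one, so it converges almost surely to a limit $W_\infty^\beta$. \emph{Weak disorder} holds at $\beta$ if $(W_n^\beta)_{n\ge1}$ is uniformly integrable, or equivalently if $W^\beta_\infty>0$ almost surely. The integrability of the martingale is measured by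
\[
p^*(\beta):=\sup\Big\{r\ge1:\ \sup_n\mathbb E\big[(W_n^\beta)^r\big]<\infty\Big\}.
\]
In weak disorder, $\mathbb P(W_\infty^\beta\ge u)$ is known to decay like a power law with exponent $p^*(\beta)$, so the moment of order $p^*(\beta)$ is the borderline one. We take the following known facts about it as given. If weak disorder holds at $\beta$, then
\begin{itemize}
\item[(K1)] $1+\frac2d\le p^*(\beta)<\infty$;
\item[(K2)] $\mathbb E[(W_n^\beta)^{p^*(\beta)}]\to\infty$ as $n\to\infty$;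
\item[(K3)] there is $C=C(\beta)$ with $\mathbb E[(W_n^\beta)^{p^*(\beta)}]\le Cn$ for all $n\ge1$.
\end{itemize}
Thus the critical moment diverges, at most linearly, and one asks for its rate of growth. The conjecture posed in \cite{JL} is that in weak disorder
\begin{equation}\label{eq:conj}
\mathbb E\big[(W_n^\beta)^{p^*(\beta)}\big]=n^{\kappa(\beta)+o(1)},\qquad \kappa(\beta):=\min\Big(1,\frac d2\big(p^*(\beta)-1\big)-1\Big)\in[0,1].
\end{equation}
The exponent $\kappa$ vanishes at the smallest value $1+\frac2d$ allowed by (K1), grows linearly in $p^*$, and reaches the value $1$ allowed by (K3) at $p^*=1+\frac4d$. Section~\ref{sec:two} explains where it comes from.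

\subsection{The result}

Fix $\beta$ in the weak disorder phase and drop it from the notation. Put
\[
p:=p^*(\beta),\qquad \theta_r:=\frac d2(r-1)\quad(r\ge1),\qquad\alpha:=\theta_p-1,
\]
so that $\alpha\ge0$ by (K1) and $\kappa=\min(1,\alpha)$. The variables $\eta_{i,x}:=e^{\beta\omega_{i,x}-\lambda(\beta)}$ are i.i.d., positive, of mean one, and have finite moments of all positive orders; $\eta$ denotes a variable with their law. The \emph{point-to-point} partition functions are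
\[
V_{s,t}(x,y):=\mathbf E\Big[\prod_{i=s+1}^t\eta_{i,X_i}\,\mathbf 1_{\{X_t=y\}}\,\Big|\,X_s=x\Big]\quad(s\le t),\qquad V_t(y):=V_{0,t}(0,y).
\]
With $\|\cdot\|_r$ the norm of $\ell^r(\mathbb Z^d)$ we have $W_t=\|V_t\|_1$, and we set
\[
a_n(r):=\mathbb E[W_n^r],\qquad b_n(r):=\mathbb E\|V_n\|_r^r=\sum_y\mathbb E[V_n(y)^r],\qquad a_n:=a_n(p),\qquad b_n:=b_n(p).
\]
Note that $a_0=b_0=1$. The ratio $\|V_n\|_p^p/W_n^p=\sum_y(V_n(y)/W_n)^p$ measures how concentrated the endpoint of the polymer is: it is of order one if the endpoint sits on a bounded number of sites, and it equals $n^{-\theta_p}$ if the endpoint is spread evenly over $n^{d/2}$ sites.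

\begin{theorem}\label{thm:main}
Assume weak disorder at $\beta$. Then $\mathbb E[W_n^{p}]=n^{\kappa+o(1)}$ as $n\to\infty$, that is, \eqref{eq:conj} holds. More precisely, there are constants $C,c>0$ such that the following holds for all $n\ge1$.
\begin{itemize}
\item[(a)] If $\alpha=0$, then $1\le a_n\le n^{o(1)}$.
\item[(b)] Let $p\le2$ and $\alpha>0$. Then $cn^\alpha\le a_n\le Cn^\alpha$ if $\alpha<1$; $cn/\log n\le a_n\le Cn$ for $n\ge2$ if $\alpha=1$; and $cn\le a_n\le Cn$ if $\alpha>1$.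
\item[(c)] Let $p>2$. If $\alpha\le1$, which is possible only if $d=3$ and $2<p\le7/3$, then for every $\varepsilon>0$ there is $c_\varepsilon>0$ with $c_\varepsilon n^{\alpha-\varepsilon}\le a_n\le Cn^\alpha$. If $\alpha>1$, then $cn\le a_n\le Cn$.
\item[(d)] If $\alpha>0$, then $c\sum_{k<n}b_k\le a_n\le C\sum_{k<n}b_k$. If moreover $p\le2$ and $\alpha<1$, then $b_n\ge cn^{\alpha-1}$.
\end{itemize}
\end{theorem}

The upper bound in (a) means that for every $\delta>0$ there is $C_\delta$ with $a_n\le C_\delta n^\delta$. For the side claim in (c), note that $p>2$ gives $\alpha>\frac d2-1$, which is at least $1$ when $d\ge4$, while for $d=3$ one has $\alpha\le1$ if and only if $p\le7/3$.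

The theorem does not determine the exact order of $a_n$ when $\alpha=1$, and for $d=3$, $2<p\le7/3$ it loses a factor $n^{-\varepsilon}$ in the lower bound. Neither affects the exponent.

Weak disorder enters the proof only through (K1)--(K3). Fact (K2) is used once, in the lower bound (Lemma~\ref{lem:renewal}). Fact (K3) is used as an a priori bound in Lemma~\ref{lem:h} and as the upper bound itself when $\alpha>1$. The assumption $d\ge3$ gives $1+\frac2d<2$, which provides exponents $q<2$ with $\theta_q>1$.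

Section~\ref{sec:two} treats the case $p=2$ by hand and draws from it the plan of the proof. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:sub} bounds $b_n(q)$ for $q<p$, Section~\ref{sec:upper} proves the upper bounds, and Sections~\ref{sec:lower} and~\ref{sec:large} prove the lower bounds for $p\le2$ and for $p>2$.

\section{The second moment: an exact renewal equation}\label{sec:two}

\subsection{The forward expansion}

Let $\mathcal F_t:=\sigma(\eta_{i,x}:i\le t)$, $\pi_t(x):=\mathbf P(X_t=x)$, and let $(Pf)(x):=\frac1{2d}\sum_{|e|=1}f(x+e)$. The operator $P$ is symmetric, $P^tf=\pi_t*f$, and $\|Pf\|_r\le\|f\|_r$ for $r\ge1$ by Jensen's inequality. The field $V_{s,t}(x,\cdot)$ depends only on the environment at times in $(s,t]$, has the law of $V_{t-s}(\cdot-x)$ and mean $\pi_{t-s}(\cdot-x)$. The Markov property of the walk gives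
\begin{equation}\label{eq:markov}
V_{s,u}(x,y)=\sum_zV_{s,t}(x,z)V_{t,u}(z,y)\quad(s\le t\le u),\qquad V_t(y)=\eta_{t,y}(PV_{t-1})(y).
\end{equation}
The fields have deterministic finite support and all positive moments, so every expectation below that involves finitely many of them is finite.

For $0\le m\le n$ and $g:\mathbb Z^d\to\mathbb R$ we have the \emph{forward expansion}
\begin{equation}\label{eq:forward}
\sum_yV_n(y)g(y)=\sum_yV_m(y)(P^{n-m}g)(y)+\sum_{s=m+1}^n\sum_y(PV_{s-1})(y)\,(\eta_{s,y}-1)\,(P^{n-s}g)(y).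
\end{equation}
Indeed, by \eqref{eq:markov} and the symmetry of $P$, the inner sum equals $\sum_yV_s(y)(P^{n-s}g)(y)-\sum_yV_{s-1}(y)(P^{n-s+1}g)(y)$, and the sum over $s$ telescopes. If the pairs $(s,y)$ are ordered by time and, within a time, by a fixed order of the sites, then the terms of the double sum are martingale differences for the filtration that reveals the $\eta_{s,y}$ one by one. The same holds for the field started from any other site.

\subsection{The case $p=2$}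

Let $\chi:=\mathrm{Var}(\eta)>0$, $u_0:=1$ and $u_n:=\chi\,\mathbb E\|PV_{n-1}\|_2^2$ for $n\ge1$. Martingale differences are orthogonal in $L^2$, so \eqref{eq:forward} with $g\equiv1$, $m=0$ gives $a_n(2)=\sum_{k=0}^nu_k$, and \eqref{eq:markov} gives $b_n(2)=\frac{1+\chi}\chi u_n$ for $n\ge1$. The second moment of $W_n$ is thus comparable with $\sum_{k\le n}b_k(2)$, the prototype of part (d). Next apply \eqref{eq:forward} at time $n-1$ with $m=0$ and $g=\pi_1(x-\cdot)$:
\[
(PV_{n-1})(x)=\pi_n(x)+\sum_{s=1}^{n-1}\sum_y(PV_{s-1})(y)(\eta_{s,y}-1)\pi_{n-s}(x-y).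
\]
Take second moments, sum over $x$ and multiply by $\chi$. With $f_t:=\chi\|\pi_t\|_2^2=\chi\pi_{2t}(0)$,
\begin{equation}\label{eq:ren2}
u_n=\sum_{s=0}^{n-1}u_sf_{n-s},\qquad n\ge1.
\end{equation}
This is a renewal equation, and $ct^{-d/2}\le f_t\le Ct^{-d/2}$ by \eqref{eq:heat} and \eqref{eq:lclt} below, where $d/2=\theta_2$.

\begin{proposition}\label{prop:two}
Suppose $p=2$, so that $\alpha=\frac d2-1$. Then $\sum_{t\ge1}f_t=1$ and $c\le a_n\,n^{-1}\sum_{j=1}^nj^{-\alpha}\le C$ for $n\ge1$. Thus $a_n$ is of order $n^{1/2}$ for $d=3$, $n/\log n$ for $d=4$ and $n$ for $d\ge5$.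
\end{proposition}

\begin{proof}
Let $\bar f_j:=\sum_{t\ge j}f_t$, so that $cj^{-\alpha}\le\bar f_j\le Cj^{-\alpha}$. Summing \eqref{eq:ren2} over $1\le n\le N$ gives $a_N\le1+\bar f_1a_N$, so $\bar f_1<1$ would make $a_N$ bounded, against (K2). If $\bar f_1>1$, choose $T$ with $\rho:=\sum_{t\le T}f_t>1$; the same summation gives $a_N\ge\rho\,a_{N-T}$ for $N\ge T$, which is exponential growth, against (K3). Hence $\bar f_1=1$. Put $I_m:=\sum_{k=0}^{m-1}u_k\bar f_{m-k}$. Then $I_1=1$ and $I_{m+1}-I_m=u_m-\sum_{k<m}u_kf_{m-k}=0$, so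
\begin{equation}\label{eq:last}
\sum_{k=0}^{m-1}u_k\bar f_{m-k}=1,\qquad m\ge1.
\end{equation}
Summing \eqref{eq:last} over $m\le n$ gives $n\le a_{n-1}\sum_{j\le n}\bar f_j$. Summing it over $m\le2n$ and keeping only $k\le n$ gives $2n\ge a_n\sum_{j\le n}\bar f_j$.
\end{proof}

In probabilistic terms, $u_n$ is the probability that $n$ belongs to a renewal set with inter-arrival law $(f_t)$, $a_n$ is the expected number of renewals in $[0,n]$, and \eqref{eq:last} is the decomposition according to the last renewal before $m$.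

\subsection{The guess for general $p$, and the plan}

For $p\ne2$ there is no exact equation, but the picture suggests a heuristic. The $p$-th moment is carried by environments in which the endpoint concentrates, at certain times, on a bounded number of sites. These times act as renewals and $b_k$ is the weight of a renewal at time $k$. Between two renewals at distance $t$ the field spreads freely, with weight $\|\pi_t\|_p^p$, which is of order $t^{-\theta_p}=t^{-1-\alpha}$. Since $p$ is the threshold exponent, the renewal process should be neither defective nor exponentially growing, and one guesses that $a_n$ is close to $n/\sum_{j\le n}j^{-\alpha}=n^{\kappa+o(1)}$.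

The difficulty is that for $p\neq2$ orthogonality is replaced by inequalities with constants, while the identity $\bar f_1=1$ is a statement about a sharp constant. The proof uses only arguments that tolerate constants.

\emph{Lower bound.} An inequality ``$\le$'' with a constant in \eqref{eq:ren2}, used twice, together with $\sum_kb_k=\infty$, still gives $\sum_{k<m}b_k(m-k)^{-\alpha}\ge c$, one half of \eqref{eq:last}.

\emph{Upper bound.} For $p=2$ there is a second route to $a_n\le Cn^\alpha$. Let $3n\le m\le4n$. For $0\le k,k'\le n$ the events ``$k$ is a renewal, the next renewal is $m-k'$, and $m$ is a renewal'' are disjoint, because $k$ is then the last renewal in $[0,n]$. Hence $u_m\ge\sum_{k,k'\le n}u_kf_{m-k-k'}u_{k'}\ge cn^{-1-\alpha}a_n^2$, and summing over $m$,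
\[
a_{4n}\ge cn^{-\alpha}a_n^2 .
\]
If $a_n$ exceeded a large multiple of $n^\alpha$ for one $n$, iterating this inequality would produce growth like $2^{2^j}$ along $4^jn$, against (K3). The constant $c$ only changes the multiple. This argument survives for all $p$, with $a_n$ replaced by a moment coarse-grained on the scale $\sqrt n$. It cannot see logarithms: for $p=2$, $d=4$ it gives $a_n\le Cn$, while the true order is $n/\log n$.

Both parts need the comparison of $a_n$ with $\sum_{k<n}b_k$. It rests on the decay $b_n(q)\approx n^{-\theta_q}$ for exponents $q<p$, where the renewal process is defective, and on a stopping argument (Lemma~\ref{lem:level}) that transfers this information from $q$ to $p$.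

\section{Tools}\label{sec:tools}

Constants $C,c>0$ may change from line to line. They depend on $d$, $\beta$, the law of $\omega$ and the exponents fixed in the statement at hand, but not on times, sites or test functions. For $1\le r<p$ we have $A_r:=\sup_na_n(r)<\infty$, by the definition of $p$ and Jensen's inequality. The Euclidean norm is $|\cdot|$; for $D\subset\mathbb Z^d$ we write $f(D):=\sum_{x\in D}f(x)$; and $x\equiv n$ means that the coordinate sum of $x\in\mathbb Z^d$ has the parity of $n$.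

\subsection{Random walk and cells}

We use the Gaussian upper bound and the lower bound from the local central limit theorem:
\begin{gather}
\pi_t(x)\le Ct^{-d/2}e^{-c|x|^2/t}\qquad(t\ge1,\ x\in\mathbb Z^d),\label{eq:heat}\\
\pi_t(x)\ge c_Kt^{-d/2}\qquad(t\ge t_K,\ |x|\le K\sqrt t,\ x\equiv t).\label{eq:lclt}
\end{gather}
From \eqref{eq:heat}, for $t\ge1$, $r\ge1$, $u\ge0$ and $K>0$,
\begin{equation}\label{eq:rw}
\|\pi_t\|_r^r\le Ct^{-\theta_r},\qquad\mathbf P(|X_t|\ge u)\le Ce^{-cu^2/t},\qquad\mathbf E\big[e^{K|X_t|/\sqrt t}\big]\le C_K .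
\end{equation}
The first bound is $\|\pi_t\|_r^r\le\|\pi_t\|_\infty^{r-1}$; the other two follow by spending half of the Gaussian factor on $e^{-cu^2/(2t)}$, respectively on $e^{K|x|/\sqrt t}$, and summing the other half.

For an integer $L\ge1$ let $\ell=\ell_L:=2\lceil\sqrt L\,\rceil$, an even number with $2\sqrt L\le\ell\le4\sqrt L$. The \emph{cells at scale $L$} are the cubes $Q_k:=\ell k+\{0,\dots,\ell-1\}^d$, $k\in\mathbb Z^d$. A cell has diameter at most $4\sqrt{dL}$, and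
\begin{equation}\label{eq:cells}
|x-z|\ge\sqrt L\,(|k-k'|_\infty-1)\qquad\text{for }x\in Q_k,\ z\in Q_{k'} .
\end{equation}

\subsection{Elementary inequalities}

For $u_i,w_i\ge0$ we have $\sum_iu_i^r\le(\sum_iu_i)^r$ if $r\ge1$ (superadditivity), the reverse inequality if $0<r\le1$ (subadditivity), and
\begin{equation}\label{eq:jensen}
\Big(\sum_iw_iu_i\Big)^r\le\Big(\sum_iw_i\Big)^{r-1}\sum_iw_iu_i^r\qquad(r\ge1).
\end{equation}
Young's inequality on $\mathbb Z^d$ reads $\|f*g\|_r\le\|f\|_r\|g\|_1$. For $1<q<q_1$ put $\nu:=\frac{q-1}{q_1-1}\in(0,1)$. Then $q=\nu q_1+(1-\nu)$ and $\nu\theta_{q_1}=\theta_q$, and H\"older's inequality on any measure space gives, for $F,w\ge0$,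
\begin{equation}\label{eq:interp}
\int F^qw\le\Big(\int F^{q_1}\Big)^\nu\Big(\int Fw^{1/(1-\nu)}\Big)^{1-\nu}.
\end{equation}
First moments are random walk quantities, so \eqref{eq:interp} is how spatial decay is obtained throughout: one pays with a slightly higher moment. Finally, let $q,r\ge1$, let $w_z\ge0$ be finitely many $\mathcal F_j$-measurable weights and let $\Psi_z$ be random functions on a countable set $I$ that are jointly independent of $\mathcal F_j$. Minkowski's inequality gives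
\begin{equation}\label{eq:mink}
\mathbb E\Big[\Big\|\sum_zw_z\Psi_z\Big\|_{\ell^r(I)}^q\,\Big|\,\mathcal F_j\Big]^{1/q}\le\sum_zw_z\,\mathbb E\big[\|\Psi_z\|_{\ell^r(I)}^q\big]^{1/q}.
\end{equation}
We apply it to the decomposition $V_k=\sum_zV_j(z)V_{j,k}(z,\cdot)$ from \eqref{eq:markov}.

\subsection{Path reversal}

Let $m<n$, $x\in\mathbb Z^d$ and $f\ge0$. Read a path from $(m,y)$ to $(n,x)$ backwards: it collects $\eta_{n,x}$, makes $n-m-1$ steps that read the environment at times $n-1,\dots,m+1$, and makes one last step that reads nothing. Therefore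
\begin{equation}\label{eq:reverse}
\sum_yf(y)V_{m,n}(y,x)=\eta_{n,x}\sum_{y'}\widehat V_{n-m-1}(y')(Pf)(y'),
\end{equation}
where $\widehat V_{n-m-1}$ depends only on the environment at times in $(m,n)$ and has the law of $V_{n-m-1}(\cdot-x)$. With $f\equiv1$,
\begin{equation}\label{eq:reverse1}
\mathbb E\Big[\Big(\sum_yV_{m,n}(y,x)\Big)^r\Big]=\mathbb E[\eta^r]\,a_{n-m-1}(r).
\end{equation}

\subsection{Martingale inequalities}

Let $D_1,\dots,D_N$ be martingale differences in $L^r$, $1<r<\infty$. Burkholder's inequality states that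
\begin{equation}\label{eq:burk}
c\,\mathbb E\Big[\Big(\sum_iD_i^2\Big)^{r/2}\Big]\le\mathbb E\Big|\sum_iD_i\Big|^r\le C\,\mathbb E\Big[\Big(\sum_iD_i^2\Big)^{r/2}\Big]
\end{equation}
with constants depending only on $r$. For $r\le2$, subadditivity of $u\mapsto u^{r/2}$ turns the upper bound into the von Bahr--Esseen inequality
\begin{equation}\label{eq:vbe}
\mathbb E\Big|\sum_iD_i\Big|^r\le C\sum_i\mathbb E|D_i|^r\qquad(1<r\le2),
\end{equation}
which is our substitute for orthogonality. Doob's inequality states that $\mathbb E[\max_{k\le n}Y_k^r]\le(\frac r{r-1})^r\,\mathbb E[Y_n^r]$ for a nonnegative submartingale $Y$ and $r>1$.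

\begin{lemma}[One step]\label{lem:onestep}
Let $r>1$, let $\mu\ge0$ be finitely supported with $\sum_x\mu(x)\le1$, and let $(\eta_x)$ be i.i.d.\ copies of $\eta$. Then $U:=\sum_x\mu(x)(\eta_x-1)\ge-1$ and $\mathbb E[(1+U)^r]\le1+C\sum_x\mu(x)^2$.
\end{lemma}

\begin{proof}
We have $\mathbb EU=0$ and $\mathbb EU^2=\chi\sum\mu^2$. The function $(1+u)^r-1-ru$ is continuous on $[-1,\infty)$, is $O(u^2)$ at $0$ and $O(u^r)$ at infinity. So it is at most $Cu^2$ if $r\le2$, which settles this case, and at most $C(u^2+|u|^r)$ if $r>2$. In the latter case \eqref{eq:burk} and the triangle inequality in $L^{r/2}$ give $\mathbb E|U|^r\le C\,\mathbb E[(\sum\mu^2(\eta_x-1)^2)^{r/2}]\le C(\sum\mu^2)^{r/2}\le C\sum\mu^2$, because $\sum\mu^2\le1$.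
\end{proof}

The next lemma transfers information from an exponent $q<p$ to $p$. The idea is to bound $Y_k^{p-q}$ by a superposition of levels $u$, and to start the clock at the first time that $Y$ reaches level $u$. In Lemmas~\ref{lem:level} and~\ref{lem:absorb} the special value of $p$ plays no role.

\begin{lemma}[Level lemma]\label{lem:level}
Let $1\le q<p$. Let $(Y_k)_{0\le k\le n}$ be a positive submartingale with $\mathbb EY_n^p<\infty$, and let $\xi_k\ge0$ be adapted with $\mathbb E[\sum_{k=j}^n\xi_k\,|\,\mathcal F_j]\le\Gamma Y_j^q$ for all $j\le n$. Then $\mathbb E\sum_{k=0}^nY_k^{p-q}\xi_k\le(\frac p{p-1})^p\,\Gamma\,\mathbb E[Y_n^p]$.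
\end{lemma}

\begin{proof}
Let $\sigma_u:=\inf\{k\le n:Y_k\ge u\}$ for $u>0$ and $Y^*:=\max_{k\le n}Y_k$, so that $\{\sigma_u\le n\}=\{Y^*\ge u\}$. Then $Y_k^{p-q}\le(\max_{l\le k}Y_l)^{p-q}=\int_0^\infty(p-q)u^{p-q-1}\mathbf 1_{\{\sigma_u\le k\}}\,du$. Applying the hypothesis on the events $\{\sigma_u=j\}\in\mathcal F_j$ and summing over $j$ gives $\mathbb E[\sum_k\mathbf 1_{\{\sigma_u\le k\}}\xi_k]\le\Gamma\,\mathbb E[\mathbf 1_{\{Y^*\ge u\}}(Y^*)^q]$. Hence
\[
\mathbb E\sum_{k=0}^nY_k^{p-q}\xi_k\le\Gamma\,\mathbb E\Big[(Y^*)^q\int_0^{Y^*}(p-q)u^{p-q-1}\,du\Big]=\Gamma\,\mathbb E[(Y^*)^p],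
\]
and Doob's inequality concludes.
\end{proof}

Inequality \eqref{eq:vbe} fails for $r>2$: a sum of $N$ independent signs has $r$-th moment at least $N^{r/2}$. The following lemma recovers a bound of the same shape for positive martingales whose increments are summable in $\ell^q$ for some $q<2$. Large coefficients are counted at exponent $p$, and small ones are absorbed by the level lemma.

\begin{lemma}\label{lem:absorb}
Let $k\ge1$ and let $(M_j)_{0\le j\le k}$ be a positive martingale in $L^p$ with $M_0$ deterministic and $M_{j+1}-M_j=\sum_yx_{j,y}(\eta_{j+1,y}-1)$, where the $x_{j,y}\ge0$ are $\mathcal F_j$-measurable, vanish for $y$ outside a deterministic finite set, and satisfy $\sum_yx_{j,y}\le M_j$. If $p>2$, assume in addition that for some $q\in[1,2)$ and $\Gamma<\infty$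
\begin{equation}\label{eq:absorb}
\mathbb E\Big[\sum_{j=j_0}^{k-1}\sum_yx_{j,y}^q\,\Big|\,\mathcal F_{j_0}\Big]\le\Gamma M_{j_0}^q,\qquad0\le j_0\le k-1 .
\end{equation}
Then $\mathbb EM_k^p\le2M_0^p+C\sum_{j<k}\sum_y\mathbb E[x_{j,y}^p]$, where $C$ depends only on $p$ and the law of $\eta$, and for $p>2$ also on $q$ and $\Gamma$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:onestep} with $\mu=x_{j,\cdot}/M_j$, conditionally on $\mathcal F_j$, gives $\mathbb E[M_{j+1}^p\,|\,\mathcal F_j]\le M_j^p+CM_j^{p-2}\sum_yx_{j,y}^2$. If $p\le2$, then $M_j^{p-2}x_{j,y}^2\le x_{j,y}^p$ because $x_{j,y}\le M_j$, and we sum over $j$. If $p>2$, let $\epsilon\in(0,1)$. Distinguishing $x\le\epsilon M$ from $x>\epsilon M$, we have $M^{p-2}x^2\le\epsilon^{2-q}M^{p-q}x^q+\epsilon^{2-p}x^p$. By Lemma~\ref{lem:level} on $\{0,\dots,k-1\}$ with $Y=M$ and $\xi_j=\sum_yx_{j,y}^q$, and by $\mathbb EM_{k-1}^p\le\mathbb EM_k^p$,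
\[
\mathbb EM_k^p\le M_0^p+C\Gamma\epsilon^{2-q}\,\mathbb EM_k^p+C\epsilon^{2-p}\sum_{j<k}\sum_y\mathbb E[x_{j,y}^p].
\]
Since $q<2$ we can choose $\epsilon$ with $C\Gamma\epsilon^{2-q}\le\frac12$.
\end{proof}

\section{Point-to-point moments below the critical exponent}\label{sec:sub}

By Jensen's inequality $b_n(q)\ge\|\pi_n\|_q^q$, and this is at least $cn^{-\theta_q}$ by \eqref{eq:lclt}. Below the critical exponent the disorder does not change this order.

\begin{proposition}\label{prop:sub}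
Let $1<q<p$ and $q\le2$.
\begin{itemize}
\item[(i)] If $\theta_q>1$, then $b_n(q)\le Cn^{-\theta_q}$ for $n\ge1$.
\item[(ii)] If $q<2$, then for every $\delta>0$, $b_n(q)\le C_\delta n^{-\theta_q+\delta}$ for $n\ge1$.
\end{itemize}
\end{proposition}

Applying \eqref{eq:vbe} to the forward expansion of $V_n(x)$ gives $b_n(q)\le Cn^{-\theta_q}+C\sum_{s=1}^nb_{s-1}(q)(n-s+1)^{-\theta_q}$. This is a renewal inequality, but it is useless as long as the constant in front of the sum is not small, and it does not use $q<p$. The hypothesis $q<p$ says that $W_n$ converges in $L^q$, so the noise collected during the times $(L,2L]$ by a polymer started from a point is small in $L^q$ when $L$ is large. To exploit this we run the renewal inequality in time steps of length $L$ and on cells at scale $L$.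

We first record that $b_n(q)$ is almost nonincreasing, so that it suffices to bound it along a subsequence.

\begin{lemma}\label{lem:mono}
For $1<q<p$, $n\ge0$ and $r\ge1$ we have $b_{n+r}(q)\le\mathbb E[\eta^q]A_q\,b_n(q)$.
\end{lemma}

\begin{proof}
Put $T_y:=\sum_xV_{n,n+r}(x,y)$. By \eqref{eq:markov} and \eqref{eq:jensen}, $V_{n+r}(y)^q\le T_y^{q-1}\sum_xV_n(x)^qV_{n,n+r}(x,y)$. By translation invariance, $\sum_y\mathbb E[T_y^{q-1}V_{n,n+r}(x,y)]=\sum_y\mathbb E[T_0^{q-1}V_{n,n+r}(x-y,0)]=\mathbb E[T_0^q]$, which is at most $\mathbb E[\eta^q]A_q$ by \eqref{eq:reverse1}. Since $V_n$ is independent of the environment after time $n$, the claim follows.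
\end{proof}

For $L\ge1$ and cells at scale $L$ put $B_m^L(q):=\mathbb E\sum_kV_{mL}(Q_k)^q$. By superadditivity $b_{mL}(q)\le B_m^L(q)\le a_{mL}(q)$, and $B_0^L(q)=1$.

\begin{lemma}[Coarse renewal inequality]\label{lem:coarse}
Let $1<q<p$, $q\le2$. There are a constant $C_1$ and numbers $\varepsilon_L\to0$ ($L\to\infty$) such that $B_m=B_m^L(q)$ satisfies, for all $L,m\ge1$,
\begin{equation}\label{eq:coarse}
B_m\le C_1m^{-\theta_q}+C_1\varepsilon_L\sum_{i=1}^{m-1}B_{i-1}(m-i)^{-\theta_q}.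
\end{equation}
\end{lemma}

\begin{proof}
For $m=1$ use $B_1\le A_q$. Let $m\ge2$.

\emph{Step 1: the coarse kernel.} Let $\bar\pi_j(k):=\max\{\mathbf P_y(X_r\in Q_k):y\in Q_0,\ jL\le r\le(j+1)L\}$. We claim that $\bar\pi_j(k)\le C(1+j)^{-d/2}e^{-c(|k|_\infty-1)_+^2/(1+j)}$. For $j\ge1$ this follows from \eqref{eq:heat}, \eqref{eq:cells} and $|Q_k|\le(4\sqrt L)^d$; for $j=0$ it follows from the tail bound in \eqref{eq:rw} and \eqref{eq:cells}. Consequently $\sum_k\bar\pi_j(k)^q\le C(1+j)^{-dq/2+d/2}=C(1+j)^{-\theta_q}$, with $C$ independent of $L$.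

\emph{Step 2: expansion.} By \eqref{eq:forward} with $g=\mathbf 1_{Q_k}$, between times $L$ and $mL$,
\[
V_{mL}(Q_k)=\sum_yV_L(y)\mathbf P_y(X_{(m-1)L}\in Q_k)+\sum_{s=L+1}^{mL}\sum_y(PV_{s-1})(y)(\eta_{s,y}-1)\mathbf P_y(X_{mL-s}\in Q_k).
\]
By \eqref{eq:jensen} with weights $V_L(y)$ and Step~1 with $j=m-1$, the $q$-th powers of the first term sum over $k$ to at most $CW_L^qm^{-\theta_q}$, whose expectation is at most $CA_qm^{-\theta_q}$. In the second term group the pairs $(s,y)$ into blocks $s\in(iL,(i+1)L]$, $y\in Q_{k'}$, with $1\le i\le m-1$; in such a block $\mathbf P_y(X_{mL-s}\in Q_k)\le\bar\pi_{m-1-i}(k-k')$. By \eqref{eq:burk} and subadditivity of $u\mapsto u^{q/2}$ over blocks (here $q\le2$ is used), the $q$-th moment of the second term is at most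
\[
C\sum_{i=1}^{m-1}\sum_{k'}\bar\pi_{m-1-i}(k-k')^q\,\mathbb E[N_{i,k'}^q],\qquad N_{i,k'}^2:=\sum_{s=iL+1}^{(i+1)L}\sum_{y\in Q_{k'}}\big((PV_{s-1})(y)(\eta_{s,y}-1)\big)^2 .
\]
Summing over $k$ gives $C\sum_{i=1}^{m-1}(m-i)^{-\theta_q}\sum_{k'}\mathbb E[N_{i,k'}^q]$.

\emph{Step 3: going back one more block.} We condition on $\mathcal F_{(i-1)L}$, not on $\mathcal F_{iL}$, so that the polymer has time $L$ to spread before the noise is measured. Let $V^z_s:=V_{0,s}(z,\cdot)$ and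
\[
(N_k^z)^2:=\sum_{s=L+1}^{2L}\sum_{y\in Q_k}\big((PV^z_{s-1})(y)(\eta_{s,y}-1)\big)^2,\qquad\rho_L(k):=\max_{z\in Q_0}\mathbb E[(N^z_k)^q]^{1/q},\qquad\varepsilon_L:=\|\rho_L\|_1^q .
\]
The variable $N_{i,k'}$ is the $\ell^2$-norm of a vector that is linear in $V_{(i-1)L}$ by \eqref{eq:markov}. So \eqref{eq:mink} with $r=2$ and invariance under shifts of time and of cells give $\mathbb E[N_{i,k'}^q\,|\,\mathcal F_{(i-1)L}]^{1/q}\le\sum_{k''}V_{(i-1)L}(Q_{k''})\rho_L(k'-k'')$. Young's inequality yields $\sum_{k'}\mathbb E[N_{i,k'}^q]\le\varepsilon_LB_{i-1}$, and \eqref{eq:coarse} follows.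

\emph{Step 4: $\varepsilon_L\to0$.} Fix $k$. The variable $(N_k^z)^2$ is part of the sum of squared differences of the martingale $\|V_s^z\|_1$, $L\le s\le2L$. By the lower bound in \eqref{eq:burk}, $\rho_L(k)^q\le C\,\mathbb E|W_{2L}-W_L|^q$, and this tends to $0$ because a martingale bounded in $L^q$, $q>1$, converges in $L^q$. It remains to dominate $\rho_L(k)$ by a summable function of $k$, uniformly in $L$. Let $\tilde Q_k$ be the union of the cells $Q_{k'}$ with $|k'-k|_\infty\le1$, let $z\in Q_0$, and let $Z_s:=\sum_yV_s^z(y)\mathbf P_y(X_{2L-s}\in\tilde Q_k)$ for $L\le s\le2L$. By \eqref{eq:forward}, $Z$ is a martingale with differences $(PV^z_{s-1})(y)(\eta_{s,y}-1)\mathbf P_y(X_{2L-s}\in\tilde Q_k)$. For $y\in Q_k$ and $r\le L$, Chebyshev's inequality gives $\mathbf P_y(X_r\in\tilde Q_k)\ge1-\mathbf P(|X_r|>\ell)\ge1-r/\ell^2\ge\frac34$. Hence \eqref{eq:burk} gives $\mathbb E[(N_k^z)^q]\le C\,\mathbb E|Z_{2L}-Z_L|^q\le C\,\mathbb EZ_{2L}^q$.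 Fix $q_1\in(q,p)$. Since $Z_{2L}=V_{2L}^z(\tilde Q_k)\le\|V^z_{2L}\|_1$, \eqref{eq:interp} with $w=1$, \eqref{eq:rw} and \eqref{eq:cells} give
\[
\mathbb EZ_{2L}^q\le A_{q_1}^\nu\,\mathbf P_z(X_{2L}\in\tilde Q_k)^{1-\nu}\le Ce^{-c(|k|_\infty-2)_+^2}.
\]
Dominated convergence in the sum over $k$ gives $\|\rho_L\|_1\to0$.
\end{proof}

\begin{lemma}\label{lem:solve}
Let $1<q<p$, $q\le2$. There is $C_2$ such that for every $M\ge1$ there is $L_0(M)$ with $B_m^L(q)\le C_2m^{-\theta_q}$ for all $1\le m\le M$ and $L\ge L_0(M)$. If $\theta_q>1$, then $L_0$ can be chosen independent of $M$.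
\end{lemma}

\begin{proof}
Write $\theta=\theta_q$, $H_M:=\sum_{j\le M}j^{-\theta}$ and $R:=\max_{1\le m\le M}m^\theta B_m<\infty$. Let $2\le m\le M$. The term $i=1$ in \eqref{eq:coarse} is $(m-1)^{-\theta}\le2^\theta m^{-\theta}$. For $2\le i\le m-1$ the larger of $i-1$ and $m-i$ is at least $\frac{m-1}2\ge\frac m4$, so $\sum_{i=2}^{m-1}(i-1)^{-\theta}(m-i)^{-\theta}\le2\cdot4^\theta H_Mm^{-\theta}$. Thus $R\le C_1+C_1\varepsilon_L(2^\theta+2\cdot4^\theta H_MR)$. If $\varepsilon_L\le1$ and $2C_14^\theta\varepsilon_LH_M\le\frac12$, then $R\le C_2:=2C_1(1+2^\theta)$. These conditions hold for large $L$, uniformly in $M$ if $\sup_MH_M<\infty$.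
\end{proof}

Part (ii) of the proposition and the next section need a version of $b_n(q)$ that controls the spatial spread. Put
\[
b_0^*(q):=1,\qquad b_n^*(q):=\sum_x\mathbb E[V_n(x)^q]\,e^{2|x|/\sqrt n}\quad(n\ge1),\qquad\Gamma_n(q):=\sum_{r=0}^nb_r^*(q).
\]

\begin{proof}[Proof of Proposition~\ref{prop:sub}]
(i) Fix $L=L_0$ from Lemma~\ref{lem:solve}. For $mL\le n<(m+1)L$ with $m\ge1$, Lemma~\ref{lem:mono} gives $b_n(q)\le Cb_{mL}(q)\le Cm^{-\theta_q}\le Cn^{-\theta_q}$. The finitely many $n<L$ are absorbed in the constant.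

(ii) When $\theta_q\le1$ a fixed $L$ controls only a bounded number $M$ of blocks. We therefore gain a factor $CM^{-\theta_q}$ each time the scale is multiplied by $M+1$, and iterate. Fix $q_1\in(q,\min(p,2))$, $M\ge3$, and $L\ge L_0(M)$, where $L_0(M)$ is given by Lemma~\ref{lem:solve} for the exponent $q_1$. Let $|Q_k|_*:=\max_{z\in Q_k}|z|$, so that $|Q_k|_*\le|z|+4\sqrt{dL}$ for $z\in Q_k$. By \eqref{eq:interp} on the product of $\mathbb P$ and counting measure, and by \eqref{eq:rw},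
\[
\tilde B:=\mathbb E\sum_kV_{ML}(Q_k)^qe^{2|Q_k|_*/\sqrt{ML}}\le B_M^L(q_1)^\nu\Big(C\,\mathbf E\Big[e^{\frac{2|X_{ML}|}{(1-\nu)\sqrt{ML}}}\Big]\Big)^{1-\nu}\le CM^{-\theta_q}.
\]
Let $n=(M+1)L$. Since $|x|\le|z|+|x-z|$, $\sqrt n\ge\sqrt{ML}$ and $\sqrt n\ge2\sqrt L$, \eqref{eq:markov} gives
\[
e^{\frac{2|x|}{q\sqrt n}}V_n(x)\le\sum_zf(z)\,V_{ML,n}(z,x)\,e^{\frac{|x-z|}{q\sqrt L}},\qquad f(z):=V_{ML}(z)\,e^{\frac{2|z|}{q\sqrt{ML}}}.
\]
Apply \eqref{eq:mink} with $r=q$, $I=Q_k$ and $j=ML$. For $z\in Q_{k'}$, \eqref{eq:cells} gives $e^{|x-z|/\sqrt L}\le e^{1-|k-k'|_\infty}e^{2|x-z|/\sqrt L}$ on $Q_k$, so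
\[
\mathbb E\Big[\sum_{x\in Q_k}e^{2|x|/\sqrt n}V_n(x)^q\,\Big|\,\mathcal F_{ML}\Big]^{1/q}\le b_L^*(q)^{1/q}\sum_{k'}f(Q_{k'})\,e^{(1-|k-k'|_\infty)/q}.
\]
Young's inequality and $f(Q_{k'})^q\le V_{ML}(Q_{k'})^qe^{2|Q_{k'}|_*/\sqrt{ML}}$ give $b^*_{(M+1)L}(q)\le C\tilde B\,b_L^*(q)\le C_3M^{-\theta_q}b_L^*(q)$, with $C_3$ independent of $M$ and $L$. Let $L_j:=(M+1)^jL_0(M)$. Iterating, $b_{L_j}(q)\le(C_3M^{-\theta_q})^jb^*_{L_0}(q)$. Take $M$ with $C_3M^{-\theta_q}<1$. For $L_j\le n<L_{j+1}$ we have $j+1>\log(n/L_0)/\log(M+1)$, and Lemma~\ref{lem:mono} gives $b_n(q)\le C_Mn^{-(\theta_q\log M-\log C_3)/\log(M+1)}$. The exponent tends to $-\theta_q$ as $M\to\infty$.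
\end{proof}

\begin{corollary}\label{cor:sub}
\begin{itemize}
\item[(i)] Let $\alpha>0$ and $1+\frac2d<q<\min(p,2)$; such $q$ exist, and $\theta_q>1$. For every $K>0$, $\sum_x\mathbb E[V_r(x)^q]e^{K|x|/\sqrt r}\le C_Kr^{-\theta_q}$ for $r\ge1$. In particular $\sup_n\Gamma_n(q)<\infty$.
\item[(ii)] Let $\alpha=0$. For every $\delta>0$ there is $q\in(1,p)$, $q<2$, with $\Gamma_n(q)\le C_\delta n^\delta$ for $n\ge1$.
\end{itemize}
\end{corollary}

\begin{proof}
For $1<q<q_1<\min(p,2)$, \eqref{eq:interp} and \eqref{eq:rw} give $\sum_x\mathbb E[V_r(x)^q]e^{K|x|/\sqrt r}\le C_Kb_r(q_1)^\nu$. In case (i), $p>1+\frac2d$ and $2>1+\frac2d$, and Proposition~\ref{prop:sub}(i) for $q_1$ gives the bound $C_Kr^{-\nu\theta_{q_1}}=C_Kr^{-\theta_q}$. In case (ii), $p=1+\frac2d<2$ and $\theta_q\uparrow1$ as $q\uparrow p$. Choose $q$ with $1-\theta_q\le\delta/2$; Proposition~\ref{prop:sub}(ii) for $q_1$ gives $b_r^*(q)\le Cr^{-\theta_q+\delta/2}\le Cr^{\delta-1}$.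
\end{proof}

\section{The upper bound}\label{sec:upper}

For $n\ge1$, with cells at scale $n$, define the coarse moment
\[
h_n:=\mathbb E\sum_kV_n(Q_k)^p .
\]
By superadditivity $b_n\le h_n\le a_n$. We prove the chain $a_n\le C\sum_{k<n}b_k\le C\Gamma_n(q)h_n$ and then bound $h_n$ by squaring. The reason for working with $h_n$ is that two pieces of polymer can be joined by a free walk of length of order $n$ at cost $n^{-d/2}$ only if their endpoints are within distance of order $\sqrt n$.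

\begin{lemma}\label{lem:ab}
$a_n\le C\sum_{k=0}^{n-1}b_k$ for $n\ge1$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:absorb} to $M_j=W_j$, $0\le j\le n$, with $x_{j,y}=(PV_j)(y)$. Here $\sum_yx_{j,y}=W_j$ and $\sum_yx_{j,y}^r\le\|V_j\|_r^r$ for $r\ge1$. If $p>2$, then $\alpha>0$; take $q$ as in Corollary~\ref{cor:sub}(i). By \eqref{eq:markov} and \eqref{eq:mink}, $\mathbb E[\|V_j\|_q^q\,|\,\mathcal F_{j_0}]\le W_{j_0}^qb_{j-j_0}(q)$, so \eqref{eq:absorb} holds with $\Gamma=\sum_{r\ge0}b_r(q)<\infty$. In all cases $a_n\le2+C\sum_{k<n}b_k$, and $b_0=1$.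
\end{proof}

The level lemma with $Y=W$ and $\xi_k=\|V_k\|_q^q$ gives at once $\sum_{k\le n}b_k\le C\Gamma_n(q)a_n$. To obtain $h_n$ on the right we localize: $W_k$ is replaced by the mass of $V_k$ seen through a window of width $\sqrt n$, with a smooth profile chosen so that this mass remains a submartingale up to a bounded factor.

\begin{lemma}\label{lem:bh}
Let $1<q<p$, $q\le2$. Then $\sum_{k=0}^nb_k\le C\Gamma_n(q)h_n\le C\Gamma_n(q)a_n$ for $n\ge1$.
\end{lemma}

\begin{proof}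
Let $\varphi(y):=\sqrt{1+|y|^2/n}$ and $\psi:=e^{-\varphi}$. The function $\varphi$ is the Euclidean norm of $(1,y/\sqrt n)$, hence $n^{-1/2}$-Lipschitz, and $\psi(x)\le e^{|x-z|/\sqrt n}\psi(z)$. Averaging $\varphi(y+e)^2=\varphi(y)^2+(2y\cdot e+1)/n$ over $e$ gives $P(\varphi^2)=\varphi^2+\frac1n$, so $P\varphi\le\sqrt{\varphi^2+1/n}\le\varphi+\frac1{2n}$, and by Jensen's inequality $P\psi\ge e^{-1/(2n)}\psi$. Fix $a\in\mathbb Z^d$ and put $\psi_a:=\psi(\cdot-a)$. Since $\mathbb E[\sum_yV_{k+1}(y)\psi_a(y)\,|\,\mathcal F_k]=\sum_yV_k(y)(P\psi_a)(y)$, the process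
\[
Y_k:=e^{k/(2n)}\sum_yV_k(y)\psi_a(y),\qquad0\le k\le n,
\]
is a positive submartingale. Let $\xi_k:=\|V_k\psi_a\|_q^q$. For $j\le k\le n$ we have $V_k(x)\psi_a(x)\le\sum_zV_j(z)\psi_a(z)\,V_{j,k}(z,x)e^{|x-z|/\sqrt n}$. By \eqref{eq:mink}, $q\le2$ and $k-j\le n$, this gives $\mathbb E[\xi_k\,|\,\mathcal F_j]\le Y_j^q\,b^*_{k-j}(q)$. So Lemma~\ref{lem:level} applies with $\Gamma=\Gamma_n(q)$, and since $V_k(x)\psi_a(x)\le Y_k$,
\[
\sum_{k=0}^n\sum_x\mathbb E[V_k(x)^p]\,\psi(x-a)^p\le\mathbb E\sum_{k=0}^nY_k^{p-q}\xi_k\le C\Gamma_n(q)\,\mathbb E\Big[\Big(\sum_yV_n(y)\psi(y-a)\Big)^p\Big].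
\]
Sum over $a$. On the left, $\varphi\le\sqrt2$ on the ball of radius $\sqrt n$, so $\sum_a\psi(x-a)^p\ge cn^{d/2}$ and the left side is at least $cn^{d/2}\sum_{k\le n}b_k$. On the right, let $\bar\psi(a,k):=\max_{y\in Q_k}\psi(y-a)$. From $\psi(y)\le e^{-|y|/\sqrt n}$ and \eqref{eq:cells}, $\bar\psi(a,k)\le e^{1-|k-k'|_\infty}$ for $a\in Q_{k'}$. Hence $\sum_k\bar\psi(a,k)\le C$ and $\sum_a\bar\psi(a,k)\le Cn^{d/2}$. By \eqref{eq:jensen}, $(\sum_yV_n(y)\psi(y-a))^p\le C\sum_k\bar\psi(a,k)V_n(Q_k)^p$, and the right side sums to at most $C\Gamma_n(q)n^{d/2}h_n$.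
\end{proof}

The next lemma is the analogue of $u_m\ge cn^{-1-\alpha}a_n^2$ from Section~\ref{sec:two}. The disorder is kept during the first $n$ and the last $n$ steps and averaged out in between.

\begin{lemma}\label{lem:square}
There is $n_0$ such that $b_m\ge cn^{-1-\alpha}h_n^2$ for all $n\ge n_0$ and $3n\le m\le4n$.
\end{lemma}

\begin{proof}
Write $V_m(y)=\sum_{x,z}V_n(x)V_{n,m-n}(x,z)V_{m-n,m}(z,y)$. By Jensen's inequality for the average over the environment at times in $(n,m-n]$,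
\[
\mathbb E[V_m(y)^p]\ge\mathbb E\Big[\Big(\sum_{x,z}V_n(x)\,\pi_{m-2n}(z-x)\,V_{m-n,m}(z,y)\Big)^p\Big].
\]
Let $y\equiv m$. If $V_n(x)V_{m-n,m}(z,y)\ne0$, then $x\equiv n$ and $z\equiv m-n$, so $z-x\equiv m-2n$. If moreover $x$ and $z$ lie in the same cell, then $|z-x|\le4\sqrt{dn}$, and since $n\le m-2n\le2n$, \eqref{eq:lclt} gives $\pi_{m-2n}(z-x)\ge cn^{-d/2}$ for $n\ge n_0$. Keep only such pairs. With $U_y(k):=\sum_{z\in Q_k}V_{m-n,m}(z,y)$, superadditivity over cells and independence give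
\begin{equation}\label{eq:sq}
b_m\ge cn^{-dp/2}\sum_k\mathbb E[V_n(Q_k)^p]\sum_{y\equiv m}\mathbb E[U_y(k)^p].
\end{equation}
By \eqref{eq:reverse} with $f=\mathbf 1_{Q_k}$ and the symmetry of $P$, $\mathbb E[U_y(k)^p]=\mathbb E[\eta^p]\,\mathbb E[((PV_{n-1})(D))^p]$ with $D=Q_k-y$. On the other hand $V_n(D)=\sum_{x\in D}(PV_{n-1})(x)\eta_{n,x}$, so \eqref{eq:jensen} gives $\mathbb E[V_n(D)^p]\le\mathbb E[\eta^p]\,\mathbb E[((PV_{n-1})(D))^p]$. Thus $\mathbb E[U_y(k)^p]\ge\mathbb E[V_n(Q_k-y)^p]$.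

Since $\ell$ is even, the set $\{y\equiv m\}$ is a union of $\ell^d/2$ cosets of $\ell\mathbb Z^d$. When $y$ runs over one coset, the boxes $D=Q_k-y$ tile $\mathbb Z^d$. Each cell is covered by at most $2^d$ of these boxes and each box meets at most $2^d$ cells, so \eqref{eq:jensen} gives $h_n\le2^{d(p-1)}2^d\sum_D\mathbb E[V_n(D)^p]$. Hence $\sum_{y\equiv m}\mathbb E[U_y(k)^p]\ge cn^{d/2}h_n$ for every $k$, and \eqref{eq:sq} gives $b_m\ge cn^{-dp/2+d/2}h_n^2=cn^{-\theta_p}h_n^2$.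
\end{proof}

\begin{lemma}\label{lem:h}
If $\alpha>0$, then $h_n\le Cn^\alpha$. If $\alpha=0$, then $h_n\le C_\delta n^\delta$ for every $\delta>0$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:bh} and~\ref{lem:square}, $C\Gamma_{4n}(q)h_{4n}\ge\sum_{m=3n}^{4n}b_m\ge cn^{-\alpha}h_n^2$ for $n\ge n_0$. Put $\alpha'=\alpha$ if $\alpha>0$ and $\alpha'=\delta$ if $\alpha=0$, and choose $q$ by Corollary~\ref{cor:sub}. In both cases $h_{4n}\ge c_1n^{-\alpha'}h_n^2$ for $n\ge n_0$. Then $t_n:=c_1(4n)^{-\alpha'}h_n$ satisfies $t_{4n}=c_14^{-2\alpha'}n^{-\alpha'}h_{4n}\ge t_n^2$. If $t_n\ge2$ for some $n\ge n_0$, then $t_{4^jn}\ge2^{2^j}$ for all $j$, which contradicts $h_{4^jn}\le a_{4^jn}\le C4^jn$ from (K3). So $t_n<2$ for $n\ge n_0$.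
\end{proof}

Since $2^j=\sqrt{4^j}$, any a priori bound $a_n\le e^{o(\sqrt n)}$ would serve in place of (K3) in this proof.

\begin{proof}[Proof of the upper bounds, of (a), and of the first claim in (d)]
By Lemmas~\ref{lem:ab} and~\ref{lem:bh}, $a_n\le C\Gamma_n(q)h_n$. If $\alpha>0$, Corollary~\ref{cor:sub}(i) and Lemma~\ref{lem:h} give $a_n\le Cn^\alpha$, and with (K3) we get $a_n\le Cn^{\min(1,\alpha)}$, which is the upper bound in (b) and (c). If $\alpha=0$, Corollary~\ref{cor:sub}(ii) and Lemma~\ref{lem:h} give $a_n\le C_\delta n^{2\delta}$ for every $\delta>0$, and $a_n\ge(\mathbb EW_n)^p=1$; this is (a). If $\alpha>0$, Lemma~\ref{lem:ab} and Lemma~\ref{lem:bh} with $\sup_n\Gamma_n(q)<\infty$ give the two-sided bound in (d).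
\end{proof}

\section{The lower bound for $p\le2$}\label{sec:lower}

From now on $\alpha>0$, and by (d) it suffices to bound $\sum_{k<n}b_k$ from below. We isolate the renewal argument, which serves for both ranges of $p$. For $p=2$ the quantity $\sum_{k<m}u_kf_{m+t-k}$ is the probability that $m+t$ is the first renewal at or after time $m+1$ and there is none in between, up to the treatment of $k=m$; its counterpart $J_{m,t}$ below is the $p$-th moment of the field $V_m$ after $t$ free steps. Inequality \eqref{eq:A} decomposes a renewal at time $m+k$ according to the first renewal after $m$, and \eqref{eq:B} decomposes $J_{m,t}$ according to the last renewal before $m$.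

\begin{lemma}[Renewal argument]\label{lem:renewal}
Let $\alpha'>0$ and let $J_{m,t}\ge0$, $m,t\ge1$, satisfy for all $m,k,t\ge1$
\begin{gather}
b_{m+k}\le C_4\sum_{t'=1}^kJ_{m,t'}\,b_{k-t'},\label{eq:A}\\
J_{m,t}\le C_4\sum_{j=0}^{m-1}b_j\,(m+t-j)^{-1-\alpha'}.\label{eq:B}
\end{gather}
Then $\sum_{k<n}b_k\ge cn\big/\sum_{j=1}^nj^{-\alpha'}$ for $n\ge1$.
\end{lemma}

\begin{proof}
Let $S_N:=\sum_{k=0}^Nb_k$ and $J_m:=\sum_{t\ge1}J_{m,t}$. Summing \eqref{eq:A} over $1\le k\le N-m$ gives $S_N\le S_m+C_4J_mS_N$ for $N>m$. If $C_4J_m\le\frac12$ for some $m$, then $S_N\le2S_m$ for all $N$, so $a_N$ is bounded by Lemma~\ref{lem:ab}, which contradicts (K2). Hence $J_m>1/(2C_4)$ for all $m\ge1$. Summing \eqref{eq:B} over $t$ with $\sum_{t\ge1}(i+t)^{-1-\alpha'}\le i^{-\alpha'}/\alpha'$ for $i\ge1$, we obtain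
\[
\sum_{j=0}^{m-1}b_j\,(m-j)^{-\alpha'}\ge c,\qquad m\ge1 .
\]
Summing over $1\le m\le n$ gives $cn\le\sum_{j<n}b_j\sum_{i=1}^ni^{-\alpha'}$.
\end{proof}

The appeal to (K2) cannot be avoided: for an exponent $q<p$ with $q\le2$ and $\theta_q>1$, the proof of the next lemma gives the same two inequalities, while $\sum_kb_k(q)<\infty$ by Proposition~\ref{prop:sub}(i).

\begin{lemma}\label{lem:small}
Let $p\le2$ and $\alpha>0$. Then \eqref{eq:A} and \eqref{eq:B} hold with $J_{m,t}:=\mathbb E\|P^tV_m\|_p^p$ and $\alpha'=\alpha$.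
\end{lemma}

\begin{proof}
For \eqref{eq:A} we expand in the noise after time $m$, starting from the end. Let $n=m+k$ and $R_s:=\sum_y(P^{s-m}V_m)(y)V_{s,n}(y,x)$ for $m\le s\le n$, so that $R_m=V_n(x)$ and $R_n=(P^kV_m)(x)$. From $V_{s-1,n}(y',x)=\sum_y\pi_1(y-y')\eta_{s,y}V_{s,n}(y,x)$ we get $R_{s-1}=\sum_y(P^{s-m}V_m)(y)\eta_{s,y}V_{s,n}(y,x)$, and telescoping gives
\[
V_n(x)=(P^kV_m)(x)+\sum_{s=m+1}^n\sum_y(P^{s-m}V_m)(y)\,(\eta_{s,y}-1)\,V_{s,n}(y,x).
\]
Given $\mathcal F_m$, reveal the times $s=n,n-1,\dots,m+1$ in this order, site by site. Since $V_{s,n}$ depends only on times after $s$, the terms are martingale differences, and the three factors of each term are independent. By \eqref{eq:vbe}, summation over $x$ and $\sum_x\mathbb E[V_{s,n}(y,x)^p]=b_{n-s}$,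
\[
b_n\le CJ_{m,k}+C\sum_{s=m+1}^nJ_{m,s-m}\,b_{n-s}.
\]
The first term is a multiple of the term $s=n$, since $b_0=1$. This is \eqref{eq:A}.

For \eqref{eq:B}, use \eqref{eq:forward} between times $0$ and $m$ with $g=\pi_t(x-\cdot)$:
\[
(P^tV_m)(x)=\pi_{m+t}(x)+\sum_{s=1}^m\sum_y(PV_{s-1})(y)(\eta_{s,y}-1)\pi_{m+t-s}(x-y).
\]
By \eqref{eq:vbe}, summation over $x$ and \eqref{eq:rw}, $J_{m,t}\le C(m+t)^{-\theta_p}+C\sum_{s=1}^mb_{s-1}(m+t-s)^{-\theta_p}$. Put $j=s-1$ and use $m+t-s\ge\frac12(m+t-j)$, which holds as $m+t-s\ge1$. The first term is a multiple of the term $j=0$, and $\theta_p=1+\alpha$.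
\end{proof}

\begin{proof}[Proof of the lower bounds in (b) and of the second claim in (d)]
By (d) and Lemmas~\ref{lem:renewal} and~\ref{lem:small}, $a_n\ge c\sum_{k<n}b_k\ge cn/\sum_{j\le n}j^{-\alpha}$. The denominator is at most $Cn^{1-\alpha}$ if $\alpha<1$, $C\log n$ if $\alpha=1$ and $n\ge2$, and $C$ if $\alpha>1$. This proves (b). Let $\alpha<1$. Lemma~\ref{lem:bh} gives $h_n\ge c\sum_{k\le n}b_k\ge cn^\alpha$. For $m\ge3\max(n_0,2)$ and $n=\lfloor m/3\rfloor$ we have $3n\le m\le3n+2\le4n$, and Lemma~\ref{lem:square} gives $b_m\ge cn^{-1-\alpha}n^{2\alpha}\ge cm^{\alpha-1}$. Since $b_m>0$ for all $m$, the bound holds for all $m\ge1$ after decreasing $c$.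
\end{proof}

\section{The lower bound for $p>2$}\label{sec:large}

Let $p>2$, so that $\alpha>0$ and $A_2<\infty$, and fix $q$ with $1+\frac2d<q<2$. We want \eqref{eq:A} and \eqref{eq:B} again, now with Lemma~\ref{lem:absorb} in place of \eqref{eq:vbe}. The natural martingale is $\sum_yV_j(y)\pi_{t-j}(z-y)$, and condition \eqref{eq:absorb} for it amounts to
\[
\sum_r\sum_y\mathbb E[V_r(y)^q]\,\pi_{t-r}(z-y)^q\le C\pi_t(z)^q
\]
for all $z$. This asks for bounds on $\mathbb E[V_r(y)^q]$ with the exact Gaussian tail, whereas interpolation gives only weights $e^{K|y|/\sqrt r}$. We therefore replace $\pi_t$ by a kernel $G_t$ with exponential tails on the scale $\sqrt t$. Such a kernel no longer solves $PG_t=G_{t+1}$, but we only need upper bounds, so a supersolution suffices. The price is a factor $t^\delta$, which is the source of the loss $n^{-\varepsilon}$ in part (c).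

\subsection{A pointwise bound}

Corollary~\ref{cor:sub}(i) bounds a sum over the endpoint. For $r$ close to $t$ in the display above we need a bound at each endpoint.

\begin{lemma}\label{lem:point}
For every $K>0$, $\gamma_r:=\sup_y\mathbb E[V_r(y)^q]e^{K|y|/\sqrt r}\le C_Kr^{-dq/2}$ for $r\ge1$.
\end{lemma}

\begin{proof}
Each $\gamma_r$ is finite. Let $r\ge3$, $r_1:=\lfloor r/3\rfloor$ and $r_2:=2r_1$, so that $r_1\ge r/5$ and $r-r_2\ge r/3$. We expand in the noise of the middle third. Put $g:=V_{r_2,r}(\cdot,y)$, which is independent of $\mathcal F_{r_2}$, so that $V_r(y)=\sum_wV_{r_2}(w)g(w)$. Conditionally on $g$, apply \eqref{eq:forward} between $r_1$ and $r_2$ and then \eqref{eq:vbe}: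
\begin{equation}\label{eq:point}
\mathbb E[V_r(y)^q]\le C\,\mathbb E[R^q]+C\sum_{s=r_1+1}^{r_2}\sum_w\mathbb E\big[(PV_{s-1})(w)^q\big]\,\mathbb E\big[(P^{r_2-s}g)(w)^q\big],
\end{equation}
where $R:=\sum_{x,z}V_{r_1}(x)\pi_{r_1}(z-x)V_{r_2,r}(z,y)$.

\emph{First term.} Let $K':=K/q$. By \eqref{eq:heat}, $r/5\le r_1\le r$ and $cu^2\ge K'u-C_K$, we have $\pi_{r_1}(z-x)\le C_Kr^{-d/2}e^{-K'|z-x|/\sqrt r}$. Since $|y|\le|x|+|z-x|+|y-z|$,
\[
e^{K'|y|/\sqrt r}R\le C_Kr^{-d/2}F_1F_2,\qquad F_1:=\sum_xV_{r_1}(x)e^{K'|x|/\sqrt r},\qquad F_2:=\sum_zV_{r_2,r}(z,y)e^{K'|y-z|/\sqrt r},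
\]
and $F_1,F_2$ are independent. Let $a:=(2-q)/q\in(0,1)$. H\"older's inequality for the sum gives $F_1\le W_{r_1}^{1-a}\tilde F_1^a$ with $\tilde F_1:=\sum_xV_{r_1}(x)e^{K'|x|/(a\sqrt r)}$, that is $F_1^q\le(W_{r_1}^2)^{q-1}\tilde F_1^{2-q}$. The exponents $q-1$ and $2-q$ add up to one, so $\mathbb EF_1^q\le A_2^{q-1}(\mathbb E\tilde F_1)^{2-q}\le C_K$ by \eqref{eq:rw} and $r_1\le r$. For $F_2$ the total mass $\sum_zV_{r_2,r}(z,y)$ has second moment at most $\mathbb E[\eta^2]A_2$ by \eqref{eq:reverse1}, and $\mathbb EV_{r_2,r}(z,y)=\pi_{r-r_2}(y-z)$, so the same two steps give $\mathbb EF_2^q\le C_K$. Thus $e^{K|y|/\sqrt r}\,\mathbb E[R^q]\le C_Kr^{-dq/2}$.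

\emph{Second term.} Use $e^{K|y|/\sqrt r}\le e^{K|w|/\sqrt r}e^{K|y-w|/\sqrt r}$. By Jensen's inequality and $1\le s-1\le r$, $\mathbb E[(PV_{s-1})(w)^q]e^{K|w|/\sqrt r}\le e^K\gamma_{s-1}$. Next, $(P^{r_2-s}g)(w)$ is the average of $V_{s,r}(w,y)$ over the environment at times in $(s,r_2]$, so $\mathbb E[(P^{r_2-s}g)(w)^q]\le\mathbb E[V_{r-s}(y-w)^q]$. By Corollary~\ref{cor:sub}(i), the sum of this over $w$ with weight $e^{K|y-w|/\sqrt r}$ is at most $C_K(r-s)^{-\theta_q}\le C_Kr^{-\theta_q}$.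

There are at most $r$ values of $s$, so $\gamma_r\le C_5r^{-dq/2}+C_5r^{1-\theta_q}\max_{r_1\le s<r_2}\gamma_s$. Since $\theta_q>1$, there is $r_0\ge3$ with $C_5r_0^{1-\theta_q}5^{dq/2}\le\frac12$. Let $K_0:=\max(2C_5,\max_{r<r_0}\gamma_rr^{dq/2})$. If $r\ge r_0$ and $\gamma_s\le K_0s^{-dq/2}$ for $s<r$, then $\max_{r_1\le s<r_2}\gamma_s\le K_05^{dq/2}r^{-dq/2}$ and $\gamma_r\le(\frac12+\frac12)K_0r^{-dq/2}$. Induction concludes.
\end{proof}

\subsection{Supersolutions with exponential tails}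

\begin{lemma}\label{lem:kernel}
Let $\delta>0$ satisfy $\theta_q-\delta q>1$, $\alpha-\delta p>0$ and $\delta<d/2$. There are functions $G_t:\mathbb Z^d\to(0,\infty)$, $t\ge0$, with $G_t(-z)=G_t(z)$ and
\begin{itemize}
\item[(G1)] $G_0(0)=1$;
\item[(G2)] $PG_t\le G_{t+1}$;
\item[(G3)] $\|G_t\|_p^p\le C(1+t)^{-\theta_p+\delta p}$;
\item[(G4)] $\sum_{r=0}^t\sum_y\mathbb E[V_r(y)^q]\,G_{t-r}(z-y)^q\le CG_t(z)^q$ for all $t\ge0$ and $z\in\mathbb Z^d$.
\end{itemize}
\end{lemma}

\begin{proof}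
Fix $\Lambda\ge\max\big(3,\frac{(d+2)^2}{3d\delta}\big)$, and let $T_0\ge4$ be an integer chosen below in terms of $d,\delta,\Lambda$. With $\tau:=t+T_0$ put
\[
G_t(z):=(\tau/T_0)^{-d/2+\delta}\,e^{-\Phi(z/\sqrt\tau)},\qquad\Phi(\zeta):=d\Lambda\big(\sqrt{1+|\zeta|^2/\Lambda}-1\big),\quad\zeta\in\mathbb R^d .
\]
For $|\zeta|^2\ll\Lambda$ the function $\Phi$ is close to $d|\zeta|^2/2$, the Gaussian exponent of the walk; for large $|\zeta|$ it is linear. It is radial, increasing in $|\zeta|$, $d\sqrt\Lambda$-Lipschitz, and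
\begin{equation}\label{eq:Phi}
d\sqrt\Lambda\,|\zeta|-d\Lambda\le\Phi(\zeta)\le d\sqrt\Lambda\,|\zeta| .
\end{equation}
(G1) holds as $\Phi(0)=0$. By the lower bound in \eqref{eq:Phi}, $\|G_t\|_p^p\le C\tau^{-dp/2+\delta p+d/2}=C\tau^{-\theta_p+\delta p}$; the exponent is negative and $\tau\ge1+t$, which gives (G3).

\emph{Proof of (G2).} Fix $z,t$ and let $\zeta=z/\sqrt\tau$, $\rho=|\zeta|$, $S=\sqrt{1+\rho^2/\Lambda}$. Then $\nabla\Phi=d\zeta/S$, so $|\nabla\Phi|^2=d^2\rho^2/S^2$ and $\Delta\Phi=d\big(\frac dS-\frac{\rho^2}{\Lambda S^3}\big)=d\big(\frac{d-1}S+\frac1{S^3}\big)$. The derivatives of $\Phi$ of orders $1,2,3$ are bounded on $\mathbb R^d$. So for a unit vector $e$ the function $h\mapsto e^{-(\Phi(\zeta+he)-\Phi(\zeta))}$ has third derivative bounded on $[0,1]$ uniformly in $\zeta$, and second derivative $(\partial_e\Phi)^2-\partial_e^2\Phi$ at $0$. Taylor expansion at $h=\tau^{-1/2}$, averaged over the $2d$ unit vectors (the first-order terms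 cancel), gives
\[
\frac{PG_t(z)}{G_t(z)}\le1+\frac1{2d\tau}\big(|\nabla\Phi|^2-\Delta\Phi\big)+C_\Lambda\tau^{-3/2}=1+\frac1\tau\Big[\frac d2\frac{\rho^2}{S^2}-\frac12\Big(\frac{d-1}S+\frac1{S^3}\Big)+C_\Lambda\tau^{-1/2}\Big].
\]
In the time direction, $-\frac{d}{d\tau'}\Phi(z/\sqrt{\tau'})=\frac d2|z|^2/(\tau'^2S(\tau'))$, where $S(\tau')=\sqrt{1+|z|^2/(\Lambda\tau')}\le S$ for $\tau'\ge\tau$. Integrating over $[\tau,\tau+1]$ gives $\Phi(z/\sqrt\tau)-\Phi(z/\sqrt{\tau+1})\ge\frac d2\frac{|z|^2}{S\tau(\tau+1)}\ge\frac1\tau(1-\frac1\tau)\frac d2\frac{\rho^2}S$. With $\log(1+\frac1\tau)\le\frac1\tau$, $\delta<\frac d2$ and $e^x\ge1+x$,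
\[
\frac{G_{t+1}(z)}{G_t(z)}\ge1+\frac1\tau\Big[\delta-\frac d2+\Big(1-\frac1\tau\Big)\frac d2\frac{\rho^2}S\Big].
\]
Comparing the brackets, it suffices to show that
\begin{equation}\label{eq:G2}
\delta+\frac d2\frac{\rho^2}S\Big(1-\frac1S-\frac1\tau\Big)-\frac12\Big[(d-1)\Big(1-\frac1S\Big)+\Big(1-\frac1{S^3}\Big)\Big]\ge C_\Lambda\tau^{-1/2},
\end{equation}
where $\rho^2=\Lambda(S^2-1)$. If $S\ge2$, then $1-\frac1S-\frac1\tau\ge\frac14$, so the second term is at least $\frac{d\Lambda}8(S-\frac1S)\ge\frac{3d\Lambda}{16}\ge\frac d2$, while the third is at least $-\frac d2$; the left side is at least $\delta$. If $1\le S\le2$, put $\sigma=S-1$. Then $\frac d2\frac{\rho^2}S(1-\frac1S)=\frac d2\Lambda\sigma^2\frac{S+1}{S^2}\ge\frac{3d}8\Lambda\sigma^2$ and $\frac d2\frac{\rho^2}{S\tau}\le\frac{3d\Lambda}{4\tau}$. By concavity $1-\frac1S\le\sigma$ and $1-\frac1{S^3}\le3\sigma$, so the third term is at least $-\frac{d+2}2\sigma$. Minimizing the quadratic,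 $\frac{3d}8\Lambda\sigma^2-\frac{d+2}2\sigma\ge-\frac{(d+2)^2}{6d\Lambda}\ge-\frac\delta2$, and the left side is at least $\frac\delta2-\frac{3d\Lambda}{4\tau}$. In both cases \eqref{eq:G2} holds once $T_0$ is large. The deficit $-\frac{(d+2)^2}{6d\Lambda}$, created by bending the Gaussian profile, is what $\delta$ pays for.

\emph{Proof of (G4).} Let first $t<T_0$. Iterating (G2), $G_t(z)\ge(\pi_r*G_{t-r})(z)\ge(2d)^{-r}G_{t-r}(z-y)$ whenever $\pi_r(y)>0$, and $V_r(y)=0$ otherwise. So the left side is at most $(2d)^{qT_0}\sum_{r<T_0}b_r(q)\,G_t(z)^q$.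

Let $t\ge T_0$ and $K:=qd\sqrt\Lambda$. The term $r=0$ equals $G_t(z)^q$. For $1\le r\le t/2$ we have $\tau/2\le\tau-r\le\tau$ and
\[
\Phi\Big(\frac{z-y}{\sqrt{\tau-r}}\Big)\ge\Phi\Big(\frac{z-y}{\sqrt\tau}\Big)\ge\Phi\Big(\frac z{\sqrt\tau}\Big)-d\sqrt\Lambda\,\frac{|y|}{\sqrt r},
\]
so $G_{t-r}(z-y)^q\le CG_t(z)^qe^{K|y|/\sqrt r}$. By Corollary~\ref{cor:sub}(i) these terms sum to at most $CG_t(z)^q\sum_{r\ge1}r^{-\theta_q}\le CG_t(z)^q$.

For $t/2<r\le t$ we have $\tau/4\le r\le\tau$, because $\tau\le2t$. Lemma~\ref{lem:point}, $|y|\ge|z|-|z-y|$ and the upper bound in \eqref{eq:Phi} give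
\[
\mathbb E[V_r(y)^q]\le C\tau^{-dq/2}e^{-K|y|/\sqrt\tau}\le C\tau^{-dq/2}e^{-q\Phi(z/\sqrt\tau)}e^{K|z-y|/\sqrt\tau}\le CG_t(z)^qe^{K|z-y|/\sqrt\tau}.
\]
Put $j=t-r$ and $\tau_j=j+T_0$. Then $\tau_j\le\frac t2+T_0\le\frac34\tau$ since $t\ge T_0$, and the lower bound in \eqref{eq:Phi} gives $G_j(w)^q\le C\tau_j^{-dq/2+\delta q}e^{-K|w|/\sqrt{\tau_j}}$. Hence
\[
\sum_we^{K|w|/\sqrt\tau}G_j(w)^q\le C\tau_j^{-dq/2+\delta q}\sum_we^{-K(1-\sqrt3/2)|w|/\sqrt{\tau_j}}\le C\tau_j^{-\theta_q+\delta q},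
\]
which is summable in $j$ because $\theta_q-\delta q>1$. So these terms also sum to at most $CG_t(z)^q$.
\end{proof}

\subsection{The moment inequality and the conclusion}

The following lemma is the substitute for \eqref{eq:vbe} applied to the forward expansion.

\begin{lemma}\label{lem:G}
For $f\ge0$ finitely supported, $k\ge1$ and $l\ge0$,
\[
\mathbb E\Big[\Big(\sum_yV_k(y)(G_l*f)(y)\Big)^p\Big]\le C\sum_{j=0}^{k-1}\sum_z\mathbb E[V_j(z)^p]\,(G_{k+l-j}*f)(z)^p,
\]
with $C$ independent of $f,k,l$.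
\end{lemma}

\begin{proof}
We may assume $f\not\equiv0$. For $0\le j\le k$ let $g_j:=G_{k+l-j}*f$ and $Z_j:=\sum_yV_j(y)g_j(y)>0$; we must bound $\mathbb EZ_k^p$. By (G2), $Pg_{j+1}\le g_j$. With $x_{j,y}:=(PV_j)(y)g_{j+1}(y)$ we have $Z_{j+1}=\sum_yx_{j,y}\eta_{j+1,y}$ and
\[
\mathbb E[Z_{j+1}\,|\,\mathcal F_j]=\sum_yx_{j,y}=\sum_yV_j(y)(Pg_{j+1})(y)\le Z_j .
\]
So $Z$ is a supermartingale. To apply Lemma~\ref{lem:absorb} we add back its drift: $M_j:=Z_j+\sum_{i<j}(Z_i-\mathbb E[Z_{i+1}|\mathcal F_i])\ge Z_j$ is a positive martingale in $L^p$ with $M_0=Z_0=g_0(0)$, increments $\sum_yx_{j,y}(\eta_{j+1,y}-1)$, and $\sum_yx_{j,y}\le Z_j\le M_j$.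

For neighbors $y,z$ we have $g_{j+1}(y)\le2d(Pg_{j+1})(z)\le2d\,g_j(z)$. With Jensen's inequality for $(PV_j)(y)$ this gives
\begin{equation}\label{eq:x}
\sum_yx_{j,y}^r\le(2d)^r\sum_zV_j(z)^rg_j(z)^r,\qquad r\ge1.
\end{equation}
We check \eqref{eq:absorb}. For $j_0\le j\le k-1$,
\[
V_j(z)g_j(z)=\sum_{w',w}V_{j_0}(w')f(w)\,\Psi_{w',w}(j,z),\qquad\Psi_{w',w}(j,z):=V_{j_0,j}(w',z)\,G_{k+l-j}(z-w).
\]
With $t=k+l-j_0$, $r=j-j_0\le t$ and $y=z-w'$, the symmetry of $G$ and (G4) give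
\[
\mathbb E\sum_{j,z}\Psi_{w',w}(j,z)^q\le\sum_{r=0}^t\sum_y\mathbb E[V_r(y)^q]\,G_{t-r}(w-w'-y)^q\le CG_t(w'-w)^q .
\]
By \eqref{eq:mink} with $r=q$ and $I$ the set of pairs $(j,z)$,
\[
\mathbb E\Big[\sum_{j=j_0}^{k-1}\sum_zV_j(z)^qg_j(z)^q\,\Big|\,\mathcal F_{j_0}\Big]\le C\Big(\sum_{w',w}V_{j_0}(w')f(w)G_{k+l-j_0}(w'-w)\Big)^q=CZ_{j_0}^q\le CM_{j_0}^q .
\]
Together with \eqref{eq:x} for $r=q$ this is \eqref{eq:absorb}. Lemma~\ref{lem:absorb} and \eqref{eq:x} for $r=p$ give $\mathbb EZ_k^p\le\mathbb EM_k^p\le2g_0(0)^p+C\sum_{j<k}\sum_z\mathbb E[V_j(z)^p]g_j(z)^p$, and the term $j=0$ of the sum equals $g_0(0)^p$.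
\end{proof}

\begin{lemma}\label{lem:large}
Let $p>2$ and let $\delta$ be as in Lemma~\ref{lem:kernel}. Then \eqref{eq:A} and \eqref{eq:B} hold with $J_{m,t}:=\mathbb E\|G_t*V_m\|_p^p$ and $\alpha'=\alpha-\delta p$.
\end{lemma}

\begin{proof}
For \eqref{eq:A} we use path reversal, which turns the backward expansion of Lemma~\ref{lem:small} into a forward one. Condition on $\mathcal F_m$ and put $f=V_m$. By (G1), $f\le G_0*f$, so $Pf\le G_1*f$ by (G2). By \eqref{eq:markov} and \eqref{eq:reverse},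
\[
V_{m+k}(x)\le\eta_{m+k,x}\sum_{y'}\widehat V_{k-1}(y')(G_1*f)(y'),
\]
where $\widehat V_{k-1}$ has the law of $V_{k-1}(\cdot-x)$ and is independent of $\mathcal F_m$ and $\eta_{m+k,x}$. If $k=1$, the sum equals $(G_1*f)(x)$, and $b_{m+1}\le\mathbb E[\eta^p]J_{m,1}b_0$. If $k\ge2$, apply Lemma~\ref{lem:G} at time $k-1$ with $l=1$ to the function $f(\cdot+x)$:
\[
\mathbb E[V_{m+k}(x)^p\,|\,\mathcal F_m]\le C\sum_{j=0}^{k-2}\sum_z\mathbb E[V_j(z)^p]\,(G_{k-j}*f)(z+x)^p .
\]
Summing over $x$ and taking expectations gives $b_{m+k}\le C\sum_{j=0}^{k-2}b_jJ_{m,k-j}$, which implies \eqref{eq:A}.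

For \eqref{eq:B}, note that $(G_t*V_m)(x)=\sum_yV_m(y)(G_t*\mathbf 1_{\{x\}})(y)$ by symmetry. Lemma~\ref{lem:G} with $f=\mathbf 1_{\{x\}}$, $k=m$, $l=t$, summed over $x$, gives $J_{m,t}\le C\sum_{j<m}b_j\|G_{m+t-j}\|_p^p$, and (G3) concludes since $\theta_p-\delta p=1+\alpha'$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $p>2$. The conditions on $\delta$ hold for all small $\delta>0$, because $\theta_q>1$ and $\alpha>0$. By (d) and Lemmas~\ref{lem:renewal} and~\ref{lem:large}, $a_n\ge c_\delta n/\sum_{j\le n}j^{-(\alpha-\delta p)}$. If $\alpha>1$, take $\delta$ with $\alpha-\delta p>1$ to get $a_n\ge cn$. If $\alpha\le1$, then $\alpha-\delta p<1$ and $a_n\ge c_\delta n^{\alpha-\delta p}$; take $\delta\le\varepsilon/p$. With the upper bounds of Section~\ref{sec:upper} this proves (c). Parts (a), (b) and (c) cover all values of $p$ allowed by (K1), and in each case the lower and upper bounds are $n^{\kappa+o(1)}$.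
\end{proof}

\begin{thebibliography}{9}

\bibitem{JL}
Stefan Junk and Hubert Lacoin,
\emph{The tail distribution of the partition function for directed polymer in the weak disorder phase},
arXiv:2405.04335 (2024).

\end{thebibliography}
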